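# Purely infinite Cuntz–Krieger algebras over an arbitrary finite primitive ideal space

## 1. The characterization theorem

For a finite $T_0$-space $X$ we write $x\le y$ if $\overline{\{x\}}\subseteq\overline{\{y\}}$, and $U_x=\{y:y\ge x\}$. If $X=\operatorname{Prim}A$ with the hull-kernel topology, $A(U)$ is the ideal of $A$ belonging to the open set $U$, and
$$A(\{x\})=A(U_x)/A(U_x\setminus\{x\}).$$
These notions are explained in Section 2. All algebras about which theorems are stated are nonzero.

**Theorem A.** Let $A$ be a $C^*$-algebra with finite primitive ideal space $X$. The following are equivalent.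

1. $A$ is a purely infinite Cuntz–Krieger algebra.
2. $A$ satisfies both of the following conditions:
   - $A$ is unital, purely infinite, nuclear, separable, and of real rank zero;
   - for all ideals $I\subseteq J$ of $A$ with $J/I$ simple, the quotient $J/I$ belongs to the bootstrap class, $\mathrm K_*(J/I)$ is finitely generated, $\mathrm K_1(J/I)$ is free, and $\operatorname{rank}\mathrm K_1(J/I)=\operatorname{rank}\mathrm K_0(J/I)$.
3. $A$ is unital, purely infinite, nuclear and separable; and for every $x\in X$: $A(\{x\})$ is in the bootstrap class, $\mathrm K_*(A(\{x\}))$ is finitely generated, $\mathrm K_1(A(\{x\}))$ is free, $\operatorname{rank}\mathrm K_1(A(\{x\}))=\operatorname{rank}\mathrm K_0(A(\{x\}))$, and $\mathrm K_0(A(U_x))\to\mathrm K_0(A(\{x\}))$ is surjective.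

In this case $A\cong C^*(G)$ for a finite graph $G$ with neither sinks nor sources. In particular there are no phantom Cuntz–Krieger algebras.

A phantom Cuntz–Krieger algebra is a $C^*$-algebra with finite primitive ideal space that satisfies both conditions of (2) and is not a purely infinite Cuntz–Krieger algebra. So the last sentence is the equivalence of (1) and (2) in other words: a list of abstract properties recognizes the algebras of finite graphs among all $C^*$-algebras with finitely many primitive ideals.

The equivalence of (1) and (2) is known when $X$ is an accordion space, that is, when the undirected graph underlying the Hasse diagram of $X$ is a line: connected, acyclic, every vertex of degree at most $2$. The question for general finite $X$ comes from Sara Arklint, Rasmus Bentmann and Takeshi Katsura, "Reduction of filtered K-theory and a characterization of Cuntz-Krieger algebras", arXiv:1301.7223 (2013). Already the space with a bottom point $x$ and three points $y_1,y_2,y_3>x$ is not an accordion space, since $x$ has degree $3$.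

Condition (3) replaces real rank zero by a purely K-theoretic demand, one for each point. This is the form in which the hypothesis enters the proof.

## 2. Points, ideals and graphs

### 2.1 Finite spaces and algebras over them

In a finite $T_0$-space, $x\le y$ means $x\in\overline{\{y\}}$, that is, every open set containing $x$ contains $y$. So the open sets are exactly the up-sets, and $U_x$ is the smallest open neighbourhood of $x$. If $U$ is open and $x$ is minimal in $U$, then $U\setminus\{x\}$ is again an up-set, hence open. This lets us do induction on $|U|$ by removing minimal points.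

Example: the two-point space $X=\{1<2\}$ has the open sets $\emptyset$, $U_2=\{2\}$, $U_1=\{1,2\}$.

**Definition.** A *$C^*$-algebra over $X$* is a $C^*$-algebra $D$ with an ideal $D(U)$ for each open $U$, such that $D(\emptyset)=0$, $D(X)=D$, finite unions go to sums and intersections go to intersections. It is *tight* if $U\mapsto D(U)$ is an isomorphism from the lattice of open sets onto the lattice of ideals. A $*$-homomorphism $\varphi:D\to D'$ is *$X$-equivariant* if $\varphi(D(U))\subseteq D'(U)$ for all $U$; the same word is used for completely positive maps. We put $D(\{x\})=D(U_x)/D(U_x\setminus\{x\})$.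

Example: over $\{1<2\}$ an algebra is a pair $I=D(U_2)\subseteq D$, with $D(\{2\})=I$ and $D(\{1\})=D/I$. It is tight if and only if $I$ is the only nontrivial ideal.

If $W$ is open and $x$ is minimal in $W$, then $W=(W\setminus\{x\})\cup U_x$ and $(W\setminus\{x\})\cap U_x=U_x\setminus\{x\}$. So $D(W)=D(W\setminus\{x\})+D(U_x)$ with intersection $D(U_x\setminus\{x\})$, and canonically
$$D(W)/D(W\setminus\{x\})\cong D(\{x\}).$$

If $X=\operatorname{Prim}A$, then $A$ is tight over $X$, and its simple subquotients are exactly the $A(\{x\})$. Indeed, let $I=A(V)\subseteq J=A(W)$ with $J/I$ simple. Then there is no open set strictly between $V$ and $W$, and $V\ne W$. If $x$ is a maximal element of $W\setminus V$, then $V\cup\{x\}$ is open, so $W=V\cup\{x\}$. The point $x$ is minimal in $W$, since $y<x$ with $y\in V$ would force $x\in V$. So $J/I\cong A(\{x\})$. Conversely there is no open set strictly between $U_x\setminus\{x\}$ and $U_x$, so $A(\{x\})$ is simple. Thus in Theorem A the second condition of (2) and the corresponding part of (3) say the same thing.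

### 2.2 Analytic vocabulary

A projection is *full* if it lies in no proper closed ideal. It is *properly infinite* if it has two orthogonal subprojections, each Murray–von Neumann equivalent to it. *Purely infinite* is meant in the sense of Kirchberg–Rørdam: there are no nonzero abelian quotients, and whenever $a,b\ge0$ and $a$ is in the closed ideal generated by $b$, there are $x_n$ with $x_n^*bx_n\to a$. *Real rank zero* means that self-adjoint elements with finite spectrum are dense among the self-adjoint ones; the compact operators $\mathbb K$ have it, $C([0,1])$ does not. $D$ is *$\mathcal O_\infty$-absorbing* if $D\otimes\mathcal O_\infty\cong D$.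

A full corner inclusion in a separable $C^*$-algebra (by a projection of the multiplier algebra) induces isomorphisms on K-theory and is a KK-equivalence; the two algebras are Morita equivalent and stably isomorphic.

### 2.3 Graph algebras

For a directed graph $E$ (all graphs are countable), $C^*(E)$ is universal for orthogonal projections $p_v$ and partial isometries $s_e$ with $s_e^*s_e=p_{r(e)}$, orthogonal ranges $s_es_e^*\le p_{s(e)}$, and
$$p_v=\sum_{s(e)=v}s_es_e^*\quad\text{if }0<|s^{-1}(v)|<\infty .$$
With this convention a *Cuntz–Krieger algebra* is $C^*(E)$ with $E$ finite without sinks. (Reversing all edges turns this into "without sources" in the opposite convention. The graph $G$ in Theorem A has neither.) One vertex with $n\ge2$ loops gives the Cuntz algebra $\mathcal O_n$, and one vertex with one loop gives $C(\mathbb T)$.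

$E$ is *row-finite* if every vertex emits finitely many edges. A set $H\subseteq E^0$ is *hereditary* if $s(e)\in H$ implies $r(e)\in H$. It is *saturated* if a non-sink all of whose edges end in $H$ belongs to $H$. $I_H$ is the ideal generated by $\{p_v:v\in H\}$. $E_H$ is the restriction of $E$ to $H$, and $E\setminus H$ the restriction to the complement. A *first-return path* at $v$ is a closed path of positive length based at $v$ that meets $v$ only at its ends. *Condition (K)* says that no vertex has exactly one first-return path. Example: if $a$ emits an edge to $b$ and each of $a,b$ has two loops, then (K) holds, and the saturated hereditary sets are $\emptyset,\{b\},\{a,b\}$. A single loop violates (K).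

### 2.4 The theorems we quote

* [KR] Kirchberg–Rørdam (Amer. J. Math. 2000): pure infiniteness passes to ideals, quotients and extensions and is invariant under stable isomorphism. Nonzero projections in purely infinite algebras are properly infinite. For simple algebras it is Cuntz's notion.
* [TW] Toms–Winter (Trans. AMS 2007): for separable algebras, $\mathcal O_\infty$-absorption passes to extensions and is invariant under Morita equivalence. Simple separable nuclear purely infinite algebras absorb $\mathcal O_\infty$ (Kirchberg–Phillips, J. reine angew. Math. 2000; Rørdam, Encyclopaedia Math. Sci. 126, Thm 7.2.6).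
* [Cu] Cuntz (Ann. of Math. 1981); see Rørdam, loc. cit., Prop. 4.1.4: full, properly infinite projections with the same $\mathrm K_0$-class are Murray–von Neumann equivalent.
* [BP] Brown–Pedersen (J. Funct. Anal. 1991): real rank zero passes to hereditary subalgebras, quotients and stabilizations. Projections lift from quotients of real rank zero algebras. Real rank zero algebras have approximate units of projections.
* [PR] Pasnicu–Rørdam (J. reine angew. Math. 2007): a separable purely infinite $C^*$-algebra has real rank zero if and only if its primitive ideal space has a basis of compact-open sets and $\mathrm K_0(J)\to\mathrm K_0(J/I)$ is surjective for all ideals $I\subseteq J$. The first condition is automatic for finite primitive ideal spaces.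
* [BPRS] Bates–Pask–Raeburn–Szymański (New York J. Math. 2000), for row-finite $E$: the gauge-invariant uniqueness theorem holds. $H\mapsto I_H$ is a lattice isomorphism from the saturated hereditary sets onto the gauge-invariant ideals, and $C^*(E)/I_H\cong C^*(E\setminus H)$. For hereditary $H$, $C^*(E_H)$ is a full corner of $I_H$. Under (K) all ideals are gauge-invariant. If $E$ is strongly connected with at least two loops at each vertex, $C^*(E)$ is simple and purely infinite.
* [RSz] Raeburn–Szymański (Trans. AMS 2004): for row-finite $E$ with set of non-sinks $E^0_r$, $\mathrm K_1$ and $\mathrm K_0$ of $C^*(E)$ are the kernel and cokernel of $\mathbb Z^{(E^0_r)}\to\mathbb Z^{(E^0)}$, $e_v\mapsto e_v-\sum_{s(e)=v}e_{r(e)}$, with $[p_v]$ the class of $e_v$. Algebras of countable graphs are separable, nuclear and in the bootstrap class.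
* [MN] Meyer–Nest, "C\*-algebras over topological spaces: the bootstrap class" (Münster J. Math. 2009) and [Ki] Kirchberg (C\*-Algebras, Münster 1999, Springer 2000, Folgerung 4.3): stated in Sections 4 and 10.

Applying the corner statement of [BPRS] to the hereditary set $H\setminus K$ in the graph $E\setminus K$, whose algebra is $C^*(E)/I_K$, we get for saturated hereditary $K\subseteq H$:
$$C^*(E_{H\setminus K})\ \text{ is a full corner of }\ I_H/I_K,\ \text{ with }p_v\mapsto p_v+I_K. \tag{1}$$

## 3. One point and two points by hand

### 3.1 One point

Let $X=\{x\}$. Then $A=A(\{x\})$ is simple, $U_x=\{x\}$, and surjectivity in (3) says nothing. Let $B(v,w)$ be the number of edges from $v$ to $w$ in a finite graph without sinks. By [RSz] the K-groups of its algebra are the kernel and cokernel of the square matrix $1-B^t$. This explains the conditions on K-theory: the kernel of an integer matrix is free, and for a square matrix kernel and cokernel have equal rank.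

Conversely, a finitely generated group $\mathrm K_0$ and a free group $\mathrm K_1$ of the same rank are the cokernel and kernel of some square matrix $F$, for instance a diagonal one. One would like to take $B^t=F+1$, so that $1-B^t=-F$. For $F=(n)$ with $n\ge1$ this gives $\mathcal O_{n+1}$, with $\mathrm K_0=\mathbb Z/n$ and $\mathrm K_1=0$. For $F=(0)$, that is $\mathrm K_0=\mathrm K_1=\mathbb Z$, it gives one vertex with one loop and hence $C(\mathbb T)$: correct K-theory, but neither simple nor purely infinite. The cure is to enlarge the matrix without changing kernel and cokernel: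
$$\begin{pmatrix}0&0\\0&1\end{pmatrix}\ \to\ \begin{pmatrix}0&1\\0&1\end{pmatrix}\ \to\ \begin{pmatrix}1&1\\1&1\end{pmatrix},\qquad B=\begin{pmatrix}2&1\\1&2\end{pmatrix}$$
(add row $2$ to row $1$, then column $2$ to column $1$). The graph is strongly connected with two loops at each vertex, so its algebra is simple and purely infinite, with $\mathrm K_0=\mathbb Z^2/\mathbb Z(1,1)\cong\mathbb Z$ and $\mathrm K_1\cong\mathbb Z$. Its unit has class $(1,1)=0$. If the given $A$ has $[1_A]\neq0$, we must also adjust the unit. All this is done in general in Sections 8 and 10.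

### 3.2 Two points

Let $X=\{1<2\}$ and take a graph with a vertex $a$ (for the point $1$) carrying $p+1$ loops, a vertex $b$ (for the point $2$) carrying $q+1$ loops, and $r$ edges from $a$ to $b$, with $p,q,r\ge1$. The nontrivial ideal $I=I_{\{b\}}$ contains $\mathcal O_{q+1}$ as a full corner, and the quotient is $\mathcal O_{p+1}$. In the order $(a,b)$,
$$1-B^t=-\begin{pmatrix}p&0\\r&q\end{pmatrix}.$$
The zero says that no edges go from $b$ to $a$. So $\mathrm K_1=0$, and $\mathrm K_0$ is an extension of $\mathbb Z/p$ by $\mathbb Z/q$. For $p=q=2$: if $r=1$ the relations are $2e_a+e_b=0$ and $2e_b=0$, and $\mathrm K_0=\mathbb Z/4$; if $r=2$ they are $2e_a+2e_b=0$ and $2e_b=0$, and $\mathrm K_0=(\mathbb Z/2)^2$. The diagonal blocks see the simple subquotients, and the block below them sees how they are glued. The proof of Theorem A shows that every $A$ as in (3) is described by such a block-triangular integer matrix.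

## 4. The category $\mathrm{KK}(X)$

### 4.1 Facts from [MN]

The category $\mathrm{KK}(X)$ has the separable $C^*$-algebras over $X$ as objects and the groups $\mathrm{KK}_0(X;D,D')$ as morphisms. It is triangulated, countable $C^*$-direct sums are coproducts, and $\Sigma^2\cong\mathrm{id}$ for the suspension $\Sigma$. Exact triangles are those isomorphic to mapping cone triangles $\Sigma D'\to C_\varphi\to D\xrightarrow{\varphi}D'$ of $X$-equivariant $*$-homomorphisms. An extension with an $X$-equivariant completely positive contractive section gives an exact triangle. Evaluations $D\mapsto D(U)$ and $D\mapsto D(\{x\})$ are triangulated functors to $\mathrm{KK}$, so exact triangles give long exact sequences of $\mathrm K_*(D(U))$ and of $\mathrm K_*(D(\{x\}))$. The inclusions $D(U)\to D(V)$ and the quotient maps $D(U_x)\to D(\{x\})$ are natural transformations.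

For $x\in X$ and a separable $C^*$-algebra $D$, let $i_x(D)$ be $D$ with $i_x(D)(U)=D$ if $x\in U$ and $0$ otherwise. The functor $i_x:\mathrm{KK}\to\mathrm{KK}(X)$ is triangulated, commutes with countable direct sums, and is left adjoint to $D\mapsto D(U_x)$. The adjunction isomorphism is evaluation at $U_x$:
$$\mathrm{KK}_*(X;i_x(\mathbb C),D)\xrightarrow{\ \cong\ }\mathrm{KK}_*(\mathbb C,D(U_x))=\mathrm K_*(D(U_x)),\qquad f\mapsto f(U_x)_*(1).\tag{2}$$
Example: over $\{1<2\}$, $i_1(\mathbb C)$ is $\mathbb C$ with ideal $0$ and represents $\mathrm K_*(D)$, while $i_2(\mathbb C)$ is $\mathbb C$ with ideal $\mathbb C$ and represents $\mathrm K_*(I)$.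

**Definition.** A *localizing subcategory* is a full triangulated subcategory closed under isomorphism and countable direct sums. The *bootstrap class* is the localizing subcategory of $\mathrm{KK}$ generated by $\mathbb C$. $\mathcal B(X)$ is the localizing subcategory of $\mathrm{KK}(X)$ generated by the $i_x(\mathbb C)$, $x\in X$.

For a one-point space $\mathcal B(X)$ is the bootstrap class. Being closed under isomorphism in $\mathrm{KK}$, the bootstrap class is closed under Morita equivalence of separable algebras.

### 4.2 Two lemmas

The first lemma lets us check membership in $\mathcal B(X)$ point by point.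

**Lemma 1.** If $D$ is a separable nuclear $C^*$-algebra over $X$ with every $D(\{x\})$ in the bootstrap class, then $D\in\mathcal B(X)$.

*Proof.* For $U$ open let $D_U$ be $D(U)$ with $D_U(V)=D(U\cap V)$. Let $x$ be minimal in $U$. We claim that
$$0\to D_{U\setminus\{x\}}\to D_U\to i_x(D(\{x\}))\to0$$
is an extension over $X$. On an open $V\not\ni x$ the first two terms agree and the third is $0$. If $x\in V$, then $x$ is minimal in $U\cap V$ and the quotient is $D(\{x\})$ by Section 2.1.

The quotient map $D(U_x)\to D(\{x\})$ has a completely positive contractive section $s:D(\{x\})\to D(U_x)$, by nuclearity, separability and the Choi–Effros theorem. If $V\ni x$ is open, then $U_x\subseteq U\cap V$, so $s$ takes values in $D_U(V)$; if $x\notin V$ there is nothing to check. So $s$ is an $X$-equivariant section, and the extension gives an exact triangle.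

The class of separable $Q$ with $i_x(Q)\in\mathcal B(X)$ is localizing, because $i_x$ is triangulated and commutes with countable sums, and it contains $\mathbb C$. So it contains $D(\{x\})$. Induction on $|U|$, starting from $D_\emptyset=0$, gives $D=D_X\in\mathcal B(X)$. $\square$

The second lemma is the tool for recognizing isomorphisms. It tests at the points $\{x\}$.

**Lemma 2.** Let $D,D'\in\mathcal B(X)$ and let $g\in\mathrm{KK}_0(X;D,D')$ induce isomorphisms $\mathrm K_*(D(\{x\}))\to\mathrm K_*(D'(\{x\}))$ for all $x$. Then $g$ is a $\mathrm{KK}(X)$-equivalence.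

*Proof.* The cone $C$ of $g$ is in $\mathcal B(X)$, and $\mathrm K_*(C(\{x\}))=0$ for all $x$. If $x$ is minimal in $U$, the extension $C(U\setminus\{x\})\to C(U)\to C(\{x\})$ and induction on $|U|$ show $\mathrm K_*(C(U))=0$ for all open $U$. By (2), $\mathrm{KK}_*(X;i_x(\mathbb C),C)=0$ for all $x$. The class of $Q$ with $\mathrm{KK}_*(X;Q,C)=0$ is localizing: it is closed under triangles by long exact sequences, and under countable sums since $\mathrm{KK}_*(X;\bigoplus Q_n,C)=\prod\mathrm{KK}_*(X;Q_n,C)$. So it contains $\mathcal B(X)$, in particular $C$. Thus $\mathrm{id}_C=0$, $C\cong0$, and $g$ is invertible. $\square$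

### 4.3 Naturality of (2)

Let $f\in\mathrm{KK}_*(X;i_x(\mathbb C),D)$ correspond to $a\in\mathrm K_*(D(U_x))$, that is, $f(U_x)_*(1)=a$.

1. If $g\in\mathrm{KK}_0(X;D,D')$, then $gf$ corresponds to $g(U_x)_*(a)$, because evaluation is a functor.
2. If $V$ is open and $x\in V$, then $f(V)_*(1)$ is the image of $a$ in $\mathrm K_*(D(V))$, because $i_x(\mathbb C)(U_x)\to i_x(\mathbb C)(V)$ is $\mathrm{id}_{\mathbb C}$ and inclusions are natural.
3. Likewise $f(\{x\})_*(1)$ is the image of $a$ in $\mathrm K_*(D(\{x\}))$.
4. For $y\neq x$ we have $i_x(\mathbb C)(\{y\})=0$, since $x\in U_y$ if and only if $x\in U_y\setminus\{y\}$.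

### 4.4 The objects $P_S$ and matrices

Let $S=\bigsqcup_{x\in X}S_x$ be a countable set, and write $x(v)=x$ for $v\in S_x$. Put
$$P_S=\bigoplus_{v\in S}i_{x(v)}(\mathbb C)=C_0(S),\qquad P_S(U)=C_0\Big(\bigsqcup_{x\in U}S_x\Big),\qquad P_S(\{x\})=C_0(S_x).$$
Clearly $P_S\in\mathcal B(X)$, and $\mathrm K_1$ of $P_S(U)$ and of $P_S(\{x\})$ vanishes. By (2),
$$\mathrm{KK}_0(X;P_S,D)=\prod_{v\in S}\mathrm K_0(D(U_{x(v)})),\qquad \mathrm K_0(P_{S'}(U_x))=\bigoplus_{w\in S',\,x(w)\ge x}\mathbb Z.\tag{3}$$
Let $f\in\mathrm{KK}_0(X;P_S,P_{S'})$. Its $v$-component is an element of $\mathrm K_0(P_{S'}(U_{x(v)}))$. This group embeds into $\mathrm K_0(P_{S'}(X))=\mathbb Z^{(S')}$, and by item 2 with $V=X$ the image of the component is $f(X)_*(e_v)$. So the functor $\mathrm K_0(\,\cdot\,(X))$ identifies $\mathrm{KK}_0(X;P_S,P_{S'})$ with the column-finite integer matrices $F=(F(w,v))_{w\in S',v\in S}$ such that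
$$F(w,v)\ne0\ \Rightarrow\ x(w)\ge x(v).\tag{4}$$
Being a functor, it turns composition into matrix multiplication. We call the positions $(w,v)$ with $x(w)\ge x(v)$ *allowed*. $F_{yx}$ denotes the block with rows $S'_y$ and columns $S_x$, also called block $(y,x)$; it can be nonzero only if $y\ge x$. Over $\{1<2\}$ these are the matrices $\begin{pmatrix}F_{11}&0\\F_{21}&F_{22}\end{pmatrix}$, as in Section 3.2.

## 5. Comparing K-groups, and where the lifting stops

Here is the plan that suggests itself. Find a graph algebra $D$, tight over $X$, with compatible isomorphisms $h_x:\mathrm K_*(A(U_x))\to\mathrm K_*(D(U_x))$; lift $h$ to an element $g\in\mathrm{KK}_0(X;A,D)$; apply Lemma 2 and Kirchberg's theorem. Let us try the lifting. Choose elements $a_v\in\mathrm K_0(A(U_{x(v)}))$, $v\in S$. They give $\alpha:P_S\to A$ by (3), and the elements $h_{x(v)}(a_v)$ give $g_0:P_S\to D$. On $\mathrm K_*(\,\cdot\,(U_x))$ we have $(g_0)_*=h_x\alpha_*$, by item 2 and compatibility. Embed $\alpha$ in an exact triangle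
$$\Sigma^{-1}C\xrightarrow{\ \partial\ }P_S\xrightarrow{\ \alpha\ }A\to C .$$
The map $g_0$ extends along $\alpha$ to $A$ if and only if $g_0\partial=0$ in $\mathrm{KK}_0(X;\Sigma^{-1}C,D)$. All we know is that $g_0\partial$ is zero on the K-groups, since $(g_0\partial)_*=h\alpha_*\partial_*=0$. This does not make it zero.

For a one-point example, take the exact triangle $\mathbb C\xrightarrow{n}\mathbb C\to Q\xrightarrow{\delta}\Sigma\mathbb C$ with $n\ge2$. Here $\mathrm K_0(Q)=\mathbb Z/n$, $\mathrm K_1(Q)=0$, $\mathrm K_0(\Sigma\mathbb C)=0$, so $\delta_*=0$. But $\delta\ne0$: otherwise $n$ would have a left inverse in $\mathrm{KK}_0(\mathbb C,\mathbb C)=\mathbb Z$.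

The lifting would go through if $\Sigma^{-1}C$ were itself of the form $P_{S^1}$, because by (3) a morphism out of $P_{S^1}$ that vanishes on K-groups is zero. Then there would also be no need for $h$: $A$ would be the cone of a matrix $P_{S^1}\to P_{S^0}$, and one could compare matrices. When can this happen? If there is an exact triangle $P_{S^1}\to P_{S^0}\to A\to\Sigma P_{S^1}$, evaluate at $\{x\}$. Since $\mathrm K_1(P_{S^i}(\{x\}))=0$, the group $\mathrm K_1(A(\{x\}))$ embeds in $\mathbb Z^{(S^1_x)}$ and is free, and $\mathrm K_0(P_{S^0}(\{x\}))\to\mathrm K_0(A(\{x\}))$ is onto. As $\mathrm K_0(P_{S^0}(U_x))\to\mathrm K_0(P_{S^0}(\{x\}))$ is onto, the map $\mathrm K_0(A(U_x))\to\mathrm K_0(A(\{x\}))$ is onto. These two necessary conditions are hypotheses in (3). The next section shows that, for nuclear $A$ with bootstrap subquotients, they also suffice.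

## 6. From the hypotheses to a block-triangular matrix

**Proposition 3.** Let $A$ be a separable nuclear $C^*$-algebra over $X$ such that for all $x$: $A(\{x\})$ is in the bootstrap class, $\mathrm K_1(A(\{x\}))$ is free, and $\mathrm K_0(A(U_x))\to\mathrm K_0(A(\{x\}))$ is surjective. Then there are countable $S^0,S^1$ and an exact triangle
$$P_{S^1}\xrightarrow{\ f\ }P_{S^0}\xrightarrow{\ \alpha\ }A\to\Sigma P_{S^1}\quad\text{in }\mathrm{KK}(X).$$
If all $\mathrm K_*(A(\{x\}))$ are finitely generated with $\operatorname{rank}\mathrm K_1=\operatorname{rank}\mathrm K_0$, one can take $1\le|S^0_x|=|S^1_x|<\infty$ for all $x$. Moreover $\mathrm K_0(\alpha(X)):\mathbb Z^{(S^0)}\to\mathrm K_0(A)$ is surjective.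

*Proof.*

**Step 1: a map that is onto at every point.** For each $x$ choose a nonempty countable family $(a_v)_{v\in S^0_x}$ in $\mathrm K_0(A(U_x))$ whose images generate $\mathrm K_0(A(\{x\}))$, finite if that group is finitely generated. This is possible by the surjectivity hypothesis. Let $\alpha:P_{S^0}\to A$ have the components $a_v\in\mathrm K_0(A(U_{x(v)}))$. By items 3 and 4 of Section 4.3, $\alpha$ induces on $\mathrm K_0$ at $\{x\}$ the surjection $\mathbb Z^{(S^0_x)}\to\mathrm K_0(A(\{x\}))$, $e_v\mapsto$ image of $a_v$.

**Step 2: the cone has free K-theory at every point.** Let $P_{S^0}\xrightarrow{\alpha}A\to C\to\Sigma P_{S^0}$ be exact. Evaluate at $\{x\}$ and use $\mathrm K_1(P_{S^0}(\{x\}))=0$: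
$$\mathrm K_0(C(\{x\}))=0,\qquad 0\to\mathrm K_1(A(\{x\}))\to\mathrm K_1(C(\{x\}))\to\mathbb Z^{(S^0_x)}\to\mathrm K_0(A(\{x\}))\to0.$$
The kernel of $\mathbb Z^{(S^0_x)}\to\mathrm K_0(A(\{x\}))$ is free, being a subgroup of a free abelian group. So $\mathrm K_1(C(\{x\}))$ is an extension of this free group by the free group $\mathrm K_1(A(\{x\}))$; the extension splits and $\mathrm K_1(C(\{x\}))$ is free. It is countable. Let $S^1_x$ index a basis. In the finitely generated case with equal ranks,
$$|S^1_x|=\operatorname{rank}\mathrm K_1(A(\{x\}))+|S^0_x|-\operatorname{rank}\mathrm K_0(A(\{x\}))=|S^0_x|.$$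

**Step 3: basis elements lift from $\{x\}$ to $U_x$.** To define a map out of $\Sigma P_{S^1}$ we need elements at $U_x$, not at $\{x\}$. For $x$ minimal in $U$, the sequence $\mathrm K_0(C(U\setminus\{x\}))\to\mathrm K_0(C(U))\to\mathrm K_0(C(\{x\}))=0$ is exact, so by induction on $|U|$ we get $\mathrm K_0(C(U))=0$ for every open $U$. In particular $\mathrm K_0(C(U_x\setminus\{x\}))=0$, and the next map in the six-term sequence shows that $\mathrm K_1(C(U_x))\to\mathrm K_1(C(\{x\}))$ is surjective. Lift the basis to $b_v\in\mathrm K_1(C(U_x))=\mathrm{KK}_1(X;i_x(\mathbb C),C)$, $v\in S^1_x$.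

**Step 4: the cone is $\Sigma P_{S^1}$.** The $b_v$ define $\beta:\Sigma P_{S^1}\to C$. At $\{x\}$ it induces the isomorphism $\mathbb Z^{(S^1_x)}\cong\mathrm K_1(C(\{x\}))$ on $\mathrm K_1$, again by items 3 and 4, and $0\cong0$ on $\mathrm K_0$. By Lemma 1, $A\in\mathcal B(X)$, hence $C\in\mathcal B(X)$. By Lemma 2, $\beta$ is a $\mathrm{KK}(X)$-equivalence. Replace $C$ by $\Sigma P_{S^1}$ and rotate the triangle; this gives $f$. Finally $\mathrm K_0(\alpha(X))$ is onto because $\mathrm K_0(C(X))=0$. $\square$

## 7. Graph algebras are cones of their adjacency matrices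

We now need graphs whose algebras are tight over $X$ and are cones of matrices read off from the graph.

Let $S=\bigsqcup_xS_x$ be countable with all $S_x\ne\emptyset$. Let $E$ be a row-finite graph with $E^0=S$ and $B(v,w)$ edges from $v$ to $w$, such that

* (E1) $B(v,w)\ne0\Rightarrow x(w)\ge x(v)$;
* (E2) $B(v,v)\ge2$ for all $v$;
* (E3) the restriction $E_x$ of $E$ to $S_x$ is strongly connected;
* (E4) if $x<y$, every $v\in S_x$ emits an edge to $S_y$.

The graph in Section 3.2 is an example.

**Proposition 4.** $C^*(E)$ is canonically tight over $X$, separable, nuclear and $\mathcal O_\infty$-absorbing, and there is an exact triangle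
$$P_S\xrightarrow{\,1-B^t\,}P_S\xrightarrow{\ \alpha_E\ }C^*(E)\to\Sigma P_S,\qquad\mathrm K_0(\alpha_E(X))(e_v)=[p_v].$$

Before the proof, here is the mechanism for one vertex with $n\ge2$ loops. Add a sink $v'$ and a second copy of the $n$ edges, now from $v$ to $v'$. In the algebra $T$ of this larger graph, $1=p_v+p_{v'}$ and $[p_v]=n[p_v]+n[p_{v'}]=n[1]$, so $[p_{v'}]=(1-n)[1]$. The ideal $J$ generated by $p_{v'}$ contains $p_{v'}Jp_{v'}=\mathbb Cp_{v'}$ as a full corner, $\mathrm K_0(T)=\mathbb Z[1]$, and $T/J=\mathcal O_n$. So $\mathcal O_n$ is the cone of $1-n:\mathbb C\to\mathbb C$. The proof does this for all vertices, and over $X$.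

*Proof.* Write $D=C^*(E)$. It is separable and nuclear by [RSz].

**Step 1: ideals.** *We show that $D$ is tight and absorbs $\mathcal O_\infty$.* Let $H$ be hereditary and $U=\{x:H\cap S_x\ne\emptyset\}$. By (E3), $H=H_U:=\bigsqcup_{x\in U}S_x$, and by (E4) $U$ is an up-set. Conversely $H_U$ is hereditary for open $U$ by (E1). All $H_U$ are saturated, because each vertex has a loop, so a vertex whose edges all end in $H_U$ lies in $H_U$. By (E2), (K) holds, so all ideals are of the form $I_{H_U}$. As the $S_x$ are nonempty, $U\mapsto H_U$ is injective, and it preserves unions and intersections. So $D(U):=I_{H_U}$ makes $D$ tight over $X$. By (1), $D(\{x\})$ is Morita equivalent to $C^*(E_x)$, which is simple and purely infinite by [BPRS], and nuclear and separable. So $D(\{x\})$ absorbs $\mathcal O_\infty$. Since $D$ is an iterated extension of the $D(\{x\})$, it absorbs $\mathcal O_\infty$ by [TW].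

**Step 2: the Toeplitz extension.** *We write $D$ as a quotient $T/J$ over $X$.* Let $\widetilde E$ have vertices $S\sqcup S'$, where $S'=\{v':v\in S\}$ is a set of sinks, and for each $e\in E^1$ two edges $e:s(e)\to r(e)$ and $e':s(e)\to r(e)'$. Put $T=C^*(\widetilde E)$. For $U$ open let $H'_U=\{v':v\in H_U\}$. The sets $H_U\cup H'_U$ and $H'_U$ are hereditary. They are saturated, since every $v\in S$ emits a loop and the elements of $S'$ are sinks. The sets $H_U\cup H'_U$ are closed under unions and intersections, so $T(U):=I_{H_U\cup H'_U}$ makes $T$ a $C^*$-algebra over $X$. Let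
$$J=I_{S'},\qquad J(U)=J\cap T(U)=I_{S'\cap(H_U\cup H'_U)}=I_{H'_U}.$$
Then $T/J\cong C^*(\widetilde E\setminus S')=D$. The quotient map $\pi$ sends $T(U)$ onto the ideal generated by the $p_v$, $v\in H_U$, so $\pi(T(U))=D(U)$. The sequences $J(U)\to T(U)\to D(U)$ are exact, and so are $J(\{x\})\to T(\{x\})\to D(\{x\})$, by the nine lemma. By (1), $J(\{x\})$, $T(\{x\})$, $D(\{x\})$ are Morita equivalent to the algebras of the restrictions to $S'_x$, $S_x\sqcup S'_x$ (in $\widetilde E$) and $S_x$ (in $E$); these are graph algebras, hence in the bootstrap class. The algebras $J,T,D$ are separable and nuclear. By Lemma 1, $J,T,D\in\mathcal B(X)$.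

**Step 3: an exact triangle from the extension.** *No equivariant section is at hand, so we use the mapping cone.* There is an exact triangle $\Sigma D\to C_\pi\to T\xrightarrow{\pi}D$, and $C_\pi\in\mathcal B(X)$. The inclusion $J\to C_\pi$ is at $\{x\}$ the inclusion of $J(\{x\})=\ker\pi(\{x\})$ into the mapping cone of the surjection $\pi(\{x\})$. This is an isomorphism on $\mathrm K_*$ by excision. By Lemma 2, $J\to C_\pi$ is a $\mathrm{KK}(X)$-equivalence. Its composite with $C_\pi\to T$ is the inclusion $J\hookrightarrow T$. Hence $J\hookrightarrow T\xrightarrow{\pi}D\to\Sigma J$ is part of an exact triangle.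

**Step 4: $J\cong P_S$.** The homomorphism $\iota:P_S=C_0(S)\to J$, $\delta_v\mapsto p_{v'}$, is $X$-equivariant. At $\{x\}$ it is the full corner inclusion $C_0(S_x)=C^*(\widetilde E_{S'_x})\to J(\{x\})$ of (1), so a $\mathrm K_*$-isomorphism. By Lemma 2, $\iota$ is an equivalence.

**Step 5: $T\cong P_S$.** Let $j:P_S\to T$, $\delta_v\mapsto Q_v:=p_v+p_{v'}$; it is an $X$-equivariant homomorphism. By (1), $T(\{x\})$ contains $C^*(\widetilde{E_x})$ as a full corner. The non-sinks of $\widetilde{E_x}$ are the elements of $S_x$. By [RSz] the K-theory is given by the kernel and cokernel of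
$$\mathbb Z^{(S_x)}\to\mathbb Z^{(S_x)}\oplus\mathbb Z^{(S'_x)},\qquad e_v\mapsto e_v-\sum_{w\in S_x}B(v,w)\,q_w,\qquad q_w=e_w+e_{w'}.$$
The elements $e_w$ and $q_w$, $w\in S_x$, form a basis of the target. In this basis the $e$-part of the map is the identity. So the map is injective, and its cokernel is free on the classes $q_w=[Q_w]$. Hence $\mathrm K_1(T(\{x\}))=0$, and $j(\{x\})$ is a $\mathrm K_*$-isomorphism. By Lemma 2, $j$ is an equivalence.

**Step 6: the map is $1-B^t$.** In $T(U_{x(v)})$ we have $p_v=\sum_{s(e)=v}(s_es_e^*+s_{e'}s_{e'}^*)$, and $s_es_e^*\sim p_{r(e)}$, $s_{e'}s_{e'}^*\sim p_{r(e)'}$. So in $\mathrm K_0(T(U_{x(v)}))=\mathrm{KK}_0(X;i_{x(v)}(\mathbb C),T)$,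
$$[p_v]=\sum_wB(v,w)[Q_w],\qquad\text{hence}\qquad[p_{v'}]=[Q_v]-\sum_wB(v,w)[Q_w].$$
The left side of the last equation is the $v$-component of $(J\hookrightarrow T)\circ\iota$. The matrix $1-B^t$ is column-finite since $E$ is row-finite, and it satisfies (4) by (E1). Its $v$-component is $e_v-\sum_wB(v,w)e_w$, so by item 1 of Section 4.3 the right side is the $v$-component of $j\circ(1-B^t)$. So $(J\hookrightarrow T)\circ\iota=j\circ(1-B^t)$. Substituting $P_S$ for $J$ and $T$ via $\iota$ and $j$ in the triangle of Step 3 gives the asserted triangle with $\alpha_E=\pi j$, and $\pi j(\delta_v)=p_v$. $\square$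

## 8. Making a matrix positive on all allowed positions

To read a graph off the matrix $F$ of Proposition 3, we want $B^t=F+1$ up to isomorphism of cones, so we need positive entries wherever (E1) permits edges. The enlargement of Section 3.1 works block by block.

**Lemma 5.** Let $S=\bigsqcup S_x$ with $1\le|S_x|<\infty$, and let $F$ be an $S\times S$ integer matrix satisfying (4). Let $\hat S=S\sqcup\{*_x:x\in X\}$ with $x(*_x)=x$, and $\hat F=F\oplus1$. There are invertible matrices $L,R$ over $\hat S$ such that $L,R,L^{-1},R^{-1}$ satisfy (4) and all allowed entries of $F'=L\hat FR$ are $\ge1$.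

*Proof.* Adding a multiple of row $a$ to row $b$ is left multiplication by an elementary matrix which satisfies (4), together with its inverse, if $x(b)\ge x(a)$. Adding a multiple of column $a$ to column $b$ is right multiplication by such a matrix if $x(a)\ge x(b)$. By transitivity of the order, products of matrices satisfying (4) satisfy (4). We use only such operations, so every matrix below vanishes off the allowed positions.

**Step 1: the diagonal blocks.** For each $x$ and $i\in S_x$, add row $*_x$ of $\hat F$ to row $i$. Row $*_x$ has a single nonzero entry, a $1$ in column $*_x$. So now column $*_x$ has entry $1$ in the rows of $\hat S_x$ and $0$ elsewhere. For each $x$ and $j\in S_x$, add $m$ times column $*_x$ to column $j$, with $m\ge1+\max|F(i,j)|$. This adds $m$ to the entries in the rows of $\hat S_x$ and changes nothing else. So all entries of all diagonal blocks are $\ge1$, and off-diagonal blocks are unchanged.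

**Step 2: the blocks below.** For each $y$, run through the $x<y$, larger elements before smaller ones. Fix $k_x\in\hat S_x$ and add $N$ times row $k_x$ to every row in $\hat S_y$. Row $k_x$ is supported in columns of $\hat S_z$ with $z\le x$, so only blocks $(y,z)$ with $z\le x$ change. In the columns of $\hat S_x$ its entries are $\ge1$, so for $N$ large all entries of block $(y,x)$ become $\ge1$. Later steps for the same $y$ involve some $x'\not\ge x$ and do not change block $(y,x)$. Steps for other $y'$ do not change rows in $\hat S_y$. Diagonal blocks never change. At the end all allowed entries are $\ge1$. $\square$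

Example: over $\{1<2\}$ let $S_1=\{a\}$, $S_2=\{b\}$ and $F=\begin{pmatrix}0&0\\1&0\end{pmatrix}$. In the order $(a,*_1,b,*_2)$ the lemma produces, with $m=1$ (enough here, since the diagonal entries of $F$ are $0$) and $N=1$, $k_1=*_1$:
$$\begin{pmatrix}0&0&0&0\\0&1&0&0\\1&0&0&0\\0&0&0&1\end{pmatrix}\to\begin{pmatrix}1&1&0&0\\1&1&0&0\\1&0&1&1\\0&0&1&1\end{pmatrix}\to\begin{pmatrix}1&1&0&0\\1&1&0&0\\2&1&1&1\\1&1&1&1\end{pmatrix}.$$
Kernel and cokernel are still infinite cyclic: the kernel is generated by $(0,0,1,-1)$, and the image is generated by $(1,1,0,0),(0,0,1,0),(0,0,0,1)$.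

## 9. Cuntz–Krieger algebras satisfy the conditions: (1)⇒(2)⇒(3)

The next lemma supplies the K-theoretic condition in [PR].

**Lemma 6.** Let $E$ be a row-finite graph such that $C^*(E)$ has finite primitive ideal space. Then $E$ satisfies (K), so all ideals of $C^*(E)$ are of the form $I_H$, and $\mathrm K_0(J)\to\mathrm K_0(J/I)$ is surjective for all ideals $I\subseteq J$.

*Proof.*

**Step 1: (K) holds.** *If it fails, we find a copy of $\mathbb T$ in the primitive ideal space.* Suppose some $v$ has exactly one first-return path $\mu$, and let $Z$ be the set of vertices on $\mu$. Let $H$ be the set of vertices reachable from $v$ (including $v$), and $K$ the set of those $w\in H$ from which $v$ cannot be reached. Both are hereditary. Every closed path based at $v$ is a product of first-return paths, hence a power of $\mu$. A vertex of $H\setminus K$ lies on a closed path through $v$, so $H\setminus K=Z$. An edge between two vertices of $Z$ is also part of a closed path based at $v$, so it is an edge of $\mu$. Each vertex of $Z$ occurs only once on the cycle $\mu$: for $v$ this is the definition of a first-return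 path, and if some $z\ne v$ occurred twice, then deleting the part of $\mu$ between two occurrences would give a second first-return path at $v$. So the restriction of $E$ to $Z$ is a single cycle of some length $n$.

Let $\overline K$ be the saturation of $K$, the smallest saturated hereditary set containing $K$. It is obtained by repeatedly adding non-sinks all of whose edges end in the set already built. Each vertex of $Z$ emits an edge to $Z$, so no vertex of $Z$ is ever added. Hence $H\setminus\overline K=Z$. In $E\setminus\overline K$ the set $Z$ is hereditary, because edges from $Z$ end in $H$. By [BPRS] the ideal generated by $Z$ in $C^*(E\setminus\overline K)\cong C^*(E)/I_{\overline K}$ is Morita equivalent to the algebra of an $n$-cycle, which is $M_n(C(\mathbb T))$. So $\operatorname{Prim}C^*(E)$ contains a copy of $\mathbb T$, a contradiction.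

**Step 2: surjectivity.** By (K), $I=I_K\subseteq J=I_H$ for saturated hereditary $K\subseteq H$. By (1) and [RSz], $\mathrm K_0(J/I)$ is generated by the classes of $p_v+I$, $v\in H\setminus K$, and $p_v\in J$. $\square$

**Proof of (1)⇒(2).** Let $A=C^*(E)$ be purely infinite with $E$ finite without sinks and $\operatorname{Prim}A$ finite. $A$ is unital because $E^0$ is finite, and separable and nuclear by [RSz]. By Lemma 6 and [PR], $A$ has real rank zero.

Let $I\subseteq J$ be ideals; by Lemma 6, $I=I_K$ and $J=I_H$. By (1), $J/I$ is Morita equivalent to the algebra of the restriction of $E$ to $H\setminus K$. This restriction is a finite graph without sinks: $v\in H\setminus K$ is not a sink of $E$ and $K$ is saturated, so $v$ emits an edge with range outside $K$, and the range lies in $H$ because $H$ is hereditary. So by [RSz] $J/I$ is in the bootstrap class, and $\mathrm K_1(J/I)$ and $\mathrm K_0(J/I)$ are kernel and cokernel of a square integer matrix. Hence they are finitely generated of equal rank, and $\mathrm K_1(J/I)$ is free. $\square$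

**Proof of (2)⇒(3).** By Section 2.1 only surjectivity has to be shown. The ideal $A(U_x)$ is a hereditary subalgebra of $A$, so by [BP] $A(U_x)\otimes\mathbb K$ and its quotient $A(\{x\})\otimes\mathbb K$ have real rank zero. The latter has an approximate unit of projections, so $\mathrm K_0(A(\{x\}))$ is generated by classes of projections in $A(\{x\})\otimes\mathbb K$. These projections lift to projections in $A(U_x)\otimes\mathbb K$ by [BP]. $\square$

## 10. Building the graph: (3)⇒(1)

We need one more theorem, Kirchberg's classification.

* [Ki] If $D,D'$ are separable, nuclear, stable, $\mathcal O_\infty$-absorbing and tight over $X$, every $\mathrm{KK}(X)$-equivalence $D\to D'$ is the class of an $X$-equivariant $*$-isomorphism.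

Let $A$ be as in (3). It is tight over $X=\operatorname{Prim}A$.

**Step 1: the graph $E$ and the vector $m$.** *We want a matrix that is positive on allowed positions, and a positive vector $m$ representing $[1_A]$ that is not too large compared with the matrix.* Proposition 3 gives an exact triangle with $1\le|S^0_x|=|S^1_x|<\infty$. Identify both $S^0_x$ and $S^1_x$ with one set $S_x$; then $f$ is an $S\times S$ matrix $F$ satisfying (4). Adding the trivial triangles $i_x(\mathbb C)\xrightarrow{\mathrm{id}}i_x(\mathbb C)\to0\to\Sigma i_x(\mathbb C)$ for all $x\in X$ we get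
$$P_{\hat S}\xrightarrow{\ \hat F\ }P_{\hat S}\xrightarrow{\ \hat\alpha\ }A\to\Sigma P_{\hat S},\qquad\hat\alpha=(\alpha,0).$$
Take $L,R,F'$ from Lemma 5. By the last claim of Proposition 3 there is $c\in\mathbb Z^{\hat S}$ with $\hat\alpha_*(c)=[1_A]\in\mathrm K_0(A)$.

Let $\mathbf 1$ be the all-one vector. Diagonal positions are allowed, so $F'\mathbf 1\ge\mathbf 1$. Choose an integer $N\ge0$ with
$$m_0:=Lc-NF'\mathbf 1\le0\quad\text{entrywise}.$$
Let $M\ge1-\min_wm_0(w)$ be an integer; then $M\ge1$. For each $x$ choose two distinct elements of $\hat S_x$, which exist since $|\hat S_x|\ge2$, and add $M$ times the column of the first to the column of the second. This replaces $F'$ by $F''=F'R_2$ with $R_2^{\pm1}$ satisfying (4). All allowed entries of $F''$ are still $\ge1$, $\operatorname{im}F''=\operatorname{im}F'$, and $F''\mathbf 1\ge M\mathbf 1$, since the row of $w$ has an entry $\ge M$ in the second chosen column for $x(w)$. Put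
$$m:=m_0+F''\mathbf 1,\qquad\text{so}\qquad 1\le m_w\le(F''\mathbf 1)_w\ \ \forall w,\qquad m\equiv Lc\bmod\operatorname{im}F''.\tag{5}$$
The upper bound holds since $m_0\le0$, the lower bound since $m_w\ge\min m_0+M\ge1$, and the congruence since $F'\mathbf 1$ and $F''\mathbf 1$ lie in $\operatorname{im}F''$.

Let $E$ be the finite graph with $E^0=\hat S$ and $B(v,w)=F''(w,v)+\delta_{vw}$. (E1) is (4) for $F''$. (E2), (E3), (E4) hold because all allowed entries of $F''$ are $\ge1$. The number of edges entering $w$ is
$$\sum_vB(v,w)=(F''\mathbf 1)_w+1>m_w.\tag{6}$$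

Example: one point, $\mathrm K_0(A)=\mathbb Z$ with $[1_A]=1$, $\mathrm K_1(A)=\mathbb Z$. Take $F=(0)$ and $c=(1,0)$. As in Section 3.1, $L=\begin{pmatrix}1&1\\0&1\end{pmatrix}$ and $F'=\begin{pmatrix}1&1\\1&1\end{pmatrix}$. Then $Lc=(1,0)$, and $N=1$ gives $m_0=(-1,-2)$. With $M=3$ we get $F''=\begin{pmatrix}1&4\\1&4\end{pmatrix}$, $F''\mathbf 1=(5,5)$ and $m=(4,3)$. In $\mathbb Z^2/\mathbb Z(1,1)\cong\mathbb Z$ via $(s,t)\mapsto s-t$, the class of $m$ is $1$, as it should be.

**Step 2: a $\mathrm{KK}(X)$-equivalence.** *Isomorphic morphisms have isomorphic cones.* We have $1-B^t=-F''=L\hat FR'$ with $R'=-RR_2$. So $L\hat F=(1-B^t)R'^{-1}$: the pair $R'^{-1}$, $L$ is an isomorphism from the morphism $\hat F$ to the morphism $1-B^t$ in $\mathrm{KK}(X)$. By Proposition 4 and the axioms of triangulated categories it extends to an isomorphism of triangles, so there is a $\mathrm{KK}(X)$-equivalence $\kappa:A\to C^*(E)$ with $\kappa\hat\alpha=\alpha_EL$. In $\mathrm K_0(C^*(E))$,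
$$\kappa_*[1_A]=\kappa_*\hat\alpha_*(c)=(\alpha_E)_*(Lc)=(\alpha_E)_*(m)=\sum_vm_v[p_v],$$
because $\alpha_E\circ(1-B^t)=0$, so that $(\alpha_E)_*$ vanishes on $\operatorname{im}(1-B^t)=\operatorname{im}F''$.

**Step 3: a stable isomorphism.** *We apply [Ki].* By [KR], each $A(\{x\})$ is purely infinite; it is simple, separable and nuclear, so it absorbs $\mathcal O_\infty$. By [TW], $A$ absorbs $\mathcal O_\infty$, being an iterated extension of the $A(\{x\})$. Together with Proposition 4 this shows that $A\otimes\mathbb K$ and $C^*(E)\otimes\mathbb K$ satisfy the hypotheses of [Ki]. As $\mathrm{KK}(X)$ is stable, $\kappa$ gives an equivalence between them. So there is an isomorphism $\varphi:A\otimes\mathbb K\to C^*(E)\otimes\mathbb K$ with $\mathrm K_0(\varphi)=\kappa_*$.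

**Step 4: locating the unit.** *We identify $A$ with a corner cut out by an explicit projection.* Let $e_{(v,i),(w,k)}$, for $v,w\in\hat S$, $1\le i\le m_v$, $1\le k\le m_w$, be matrix units of rank one in $\mathbb K$. Put
$$p=\sum_v\sum_{i\le m_v}p_v\otimes e_{(v,i),(v,i)},\qquad q=\varphi(1_A\otimes e)$$
with $e\in\mathbb K$ a rank one projection. By Step 2, $[q]=\kappa_*[1_A]=[p]$. The projection $q$ is full since $1_A\otimes e$ is full in $A\otimes\mathbb K$. The projection $p$ is full: since all $m_v\ge1$, the ideal it generates contains $p_v\otimes\mathbb K$ for every $v$, and $\sum_vp_v=1$. The algebra $C^*(E)\otimes\mathbb K\cong A\otimes\mathbb K$ is purely infinite, so $p$ and $q$ are properly infinite by [KR]. By [Cu], $q\sim p$. So $A\cong q(C^*(E)\otimes\mathbb K)q\cong p(C^*(E)\otimes\mathbb K)p$.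

**Step 5: the corner is a Cuntz–Krieger algebra.** *We write the corner as a graph algebra.* By (6) we can choose for each $w$ a surjection $k:r^{-1}(w)\to\{1,\dots,m_w\}$. Let $G$ be the finite graph with vertices $(v,i)$, $1\le i\le m_v$, and edges $(e,i)$, $e\in E^1$, $1\le i\le m_{s(e)}$, from $(s(e),i)$ to $(r(e),k(e))$. It has no sinks since $E$ has none. It has no sources: given $(w,k_0)$, pick $e$ with $r(e)=w$ and $k(e)=k_0$; then $(e,1)$ ends at $(w,k_0)$. In $p(C^*(E)\otimes\mathbb K)p$ put
$$P_{(v,i)}=p_v\otimes e_{(v,i),(v,i)},\qquad S_{(e,i)}=s_e\otimes e_{(s(e),i),(r(e),k(e))}.$$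
Then
$$S_{(e,i)}^*S_{(e,i)}=p_{r(e)}\otimes e_{(r(e),k(e)),(r(e),k(e))}=P_{(r(e),k(e))},\qquad\sum_{s(e)=v}S_{(e,i)}S_{(e,i)}^*=P_{(v,i)}.$$
So this is a Cuntz–Krieger $G$-family with nonzero projections. If $\gamma$ is the gauge action on $C^*(E)$, then $\gamma_z\otimes\mathrm{id}$ fixes $p$ and all $P_{(v,i)}$ and multiplies each $S_{(e,i)}$ by $z$. By the gauge-invariant uniqueness theorem, $C^*(G)$ embeds in $p(C^*(E)\otimes\mathbb K)p$.

The embedding is onto. First,
$$\sum_{s(e)=v}S_{(e,i)}S_{(e,i')}^*=p_v\otimes e_{(v,i),(v,i')}$$
is in the range. Multiplying $S_{(e,i)}$ on the right by $p_{r(e)}\otimes e_{(r(e),k(e)),(r(e),k)}$ gives $s_e\otimes e_{(s(e),i),(r(e),k)}$ for all $k\le m_{r(e)}$. Products of these give $s_\mu\otimes e_{(s(\mu),i),(r(\mu),k)}$ for all paths $\mu$ and all $i,k$; for paths of length $0$ these are the elements $p_v\otimes e_{(v,i),(v,k)}$. Hence, for $r(\mu)=r(\nu)$, the range contains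
$$\big(s_\mu\otimes e_{(s(\mu),i),(r(\mu),1)}\big)\big(s_\nu\otimes e_{(s(\nu),k),(r(\nu),1)}\big)^*=s_\mu s_\nu^*\otimes e_{(s(\mu),i),(s(\nu),k)} .$$
These elements span $\bigoplus p_vC^*(E)p_w\otimes e_{(v,i),(w,k)}=p(C^*(E)\otimes\mathbb K)p$ densely.

Hence $A\cong C^*(G)$ with $G$ finite without sinks and sources. So $A$ is a Cuntz–Krieger algebra, and it is purely infinite by assumption. This proves Theorem A. $\blacksquare$

The bound $m_w\le(F''\mathbf 1)_w$ and the surjectivity of $k$ were used only to exclude sources; Step 5 with arbitrary functions $k$ still gives $A\cong C^*(G)$ with $G$ finite without sinks.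

Example for Step 5: let $E$ be one vertex with three loops $e_1,e_2,e_3$ and $m=2$, so that the corner is $M_2(\mathcal O_3)$. Take $k(e_1)=k(e_2)=1$, $k(e_3)=2$. Then $G$ has two vertices, each emitting two edges to the first and one to the second. Its matrix is
$$1-\begin{pmatrix}2&2\\1&1\end{pmatrix}=\begin{pmatrix}-1&-2\\-1&0\end{pmatrix}$$
with determinant $-2$, in accordance with $\mathrm K_0(\mathcal O_3)=\mathbb Z/2$ and $\mathrm K_1(\mathcal O_3)=0$.

## 11. Countable graphs: stable isomorphism

If $A$ is not assumed unital and the K-groups are not assumed finitely generated, the same route leads to infinite matrices and a statement up to stable isomorphism.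

**Theorem B.** Let $A$ be a separable, nuclear, purely infinite $C^*$-algebra with finite primitive ideal space $X$. The following are equivalent.

- (a) $A\otimes\mathbb K\cong C^*(G)\otimes\mathbb K$ for some countable graph $G$.
- (b) $A$ has real rank zero, and every simple subquotient $J/I$ is in the bootstrap class with $\mathrm K_1(J/I)$ free.
- (c) For all $x\in X$: $A(\{x\})$ is in the bootstrap class, $\mathrm K_1(A(\{x\}))$ is free, and $\mathrm K_0(A(U_x))\to\mathrm K_0(A(\{x\}))$ is surjective.

In this case $G$ can be chosen row-finite with at least two loops at every vertex.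

**Proof of (a)⇒(b).** By Drinen–Tomforde desingularization (Rocky Mountain J. Math. 2005), $C^*(G)$ is a full corner in the algebra of a countable row-finite graph. So we may assume that $G$ is row-finite. Then $\operatorname{Prim}C^*(G)\cong X$ is finite. The ideals of $A$ and of $C^*(G)$ both correspond to those of $A\otimes\mathbb K\cong C^*(G)\otimes\mathbb K$, compatibly with the K-groups of ideals and quotients. So by Lemma 6, $\mathrm K_0(J)\to\mathrm K_0(J/I)$ is surjective for all ideals $I\subseteq J$ of $A$, and $A$ has real rank zero by [PR]. By (1) the subquotients $J/I$ are Morita equivalent to algebras of countable row-finite graphs. By [RSz] these are in the bootstrap class, with $\mathrm K_1$ a subgroup of a free abelian group, hence free. $\square$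

**Proof of (b)⇒(c).** The proof of (2)⇒(3) in Section 9 applies: it uses only real rank zero. $\square$

**Proof of (c)⇒(a).**

**Step 1: a square infinite matrix.** Proposition 3 gives a triangle $P_{S^1}\xrightarrow{f}P_{S^0}\to A\to\Sigma P_{S^1}$. Adding countably many identity maps of each $i_x(\mathbb C)$ makes all $S^0_x,S^1_x$ countably infinite. So we may assume that $S^0_x=S^1_x=S_x$ is a copy of $\mathbb N$, with $f$ a column-finite matrix $F$ satisfying (4). Add one more identity, indexed by a copy $S'=\bigsqcup S'_x$ of $S$. All operations below are multiplications by column-finite matrices with column-finite inverses, all satisfying (4). By Section 4.4 they are isomorphisms in $\mathrm{KK}(X)$ and do not change the cone.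

**Step 2: the diagonal blocks.** *We make them nonnegative, with positive diagonal and a strongly connected graph.* We have
$$\begin{pmatrix}1&1\\0&1\end{pmatrix}\begin{pmatrix}F&0\\0&1\end{pmatrix}\begin{pmatrix}1&0\\\mathcal M&1\end{pmatrix}=\begin{pmatrix}F+\mathcal M&1\\\mathcal M&1\end{pmatrix},$$
where $\mathcal M$ is block diagonal with $\mathcal M_x(i,j)=|F_{xx}(i,j)|+[\,|i-j|\le1\,]$, and $[\,\cdot\,]$ is $1$ if the condition holds and $0$ otherwise. $\mathcal M$ is column-finite since $F$ is. The diagonal blocks
$$W_x=\begin{pmatrix}F_{xx}+\mathcal M_x&1\\\mathcal M_x&1\end{pmatrix}$$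
over $S_x\sqcup S'_x$ are $\ge0$ with diagonal entries $\ge1$. Consider the graph with an edge $j\to i$ whenever $W_x(i,j)\ne0$. For $j\in S_x$ it joins $j$ and $j\pm1$ in both directions, since $F_{xx}+\mathcal M_x\ge1$ at positions with $|i-j|\le1$. It also joins $j$ and $j'$ in both directions, since $W_x(j',j)=\mathcal M_x(j,j)\ge1$ and $W_x(j,j')=1$. So it is strongly connected.

**Step 3: the blocks below.** *We make each nonnegative with one row of positive entries.* For each $y$ fix $i_y\in S_y$, and run through the $x<y$, larger elements first. If $\Gamma$ is the current $(y,x)$ block, add $\Lambda\cdot(\text{rows }S_x\sqcup S'_x)$ to the rows $S_y\sqcup S'_y$, where $\Lambda(i,k)=|\Gamma(i,k)|+[i=i_y]$. Each column of $\Lambda$ is finite, since $\Gamma$ is column-finite and only one entry is added per column. The inverse operation subtracts the same rows. Since everything is nonnegative,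
$$(\Lambda W_x)(i,k)\ge\Lambda(i,k)W_x(k,k)\ge\Lambda(i,k).$$
So the new block $\Gamma+\Lambda W_x$ is $\ge\Gamma+|\Gamma|\ge0$, and its entries in row $i_y$ are $\ge1$. As in Lemma 5, the step changes only blocks $(y,z)$ with $z\le x$; finished blocks and diagonal blocks are not changed later.

**Step 4: the graph.** The result is a column-finite matrix $F''\ge0$ satisfying (4). Put $B(v,w)=F''(w,v)+\delta_{vw}$. Column-finiteness of $F''$ means that this defines a row-finite graph $E$. (E1) is (4). (E2) holds since the diagonal entries of $F''$ are $\ge1$. (E3) is the strong connectedness in Step 2. (E4) holds because for $x<y$ every vertex over $x$ emits an edge to $i_y$. By Proposition 4, $C^*(E)$ is the cone of $1-B^t=-F''$, and $A$ is the cone of $F''$. So they are $\mathrm{KK}(X)$-equivalent. As in Step 3 of Section 10, $A$ absorbs $\mathcal O_\infty$, and $A\otimes\mathbb K\cong C^*(E)\otimes\mathbb K$ by [Ki]. The graph $E$ is row-finite with at least two loops at every vertex. $\square$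

## 12. Extensions and the exponential map

**Corollary C.** Let $A$ be a unital $C^*$-algebra and $I$ a nonzero proper ideal such that $A/I$ is a purely infinite Cuntz–Krieger algebra and $I$ is stably isomorphic to one, both with finite primitive ideal space. Then $A$ is a purely infinite Cuntz–Krieger algebra if and only if the exponential map $\mathrm K_0(A/I)\to\mathrm K_1(I)$ vanishes.

*Proof.* $X=\operatorname{Prim}A$ is finite, since it is the union of $\operatorname{Prim}I$ and $\operatorname{Prim}(A/I)$.

**Step 1: necessity.** If $A$ is a purely infinite Cuntz–Krieger algebra, it has real rank zero by Theorem A. As in the proof of (2)⇒(3), projections in $(A/I)\otimes\mathbb K$ lift to $A\otimes\mathbb K$, so $\mathrm K_0(A)\to\mathrm K_0(A/I)$ is onto. Hence the exponential map is zero.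

**Step 2: what (3) still requires.** Suppose the exponential map vanishes. $A$ is separable, nuclear and purely infinite as an extension of algebras with these properties. By Theorem A and [BP], $I$ and $A/I$ have real rank zero. Let $I=A(U)$. If $x\in U$, then $U_x\subseteq U$ and $A(\{x\})$ is a simple subquotient of $I$. If $x\notin U$, then $x$ is minimal in $U_x\cup U$, so $A(\{x\})\cong A(U_x\cup U)/A((U_x\setminus\{x\})\cup U)$ is a simple subquotient of $A/I$. By Theorem A for $A/I$ and for the algebra to which $I$ is stably isomorphic, all conditions in (3) hold except possibly surjectivity of $\mathrm K_0(A(U_x))\to\mathrm K_0(A(\{x\}))$. For $x\in U$ surjectivity holds since $A(U_x)$ is an ideal of $I$, which has real rank zero.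

**Step 3: surjectivity for $x\notin U$.** Put $V=U_x\cap U$, so that $V\subseteq U_x\setminus\{x\}$. The algebra $A(U_x)/A(V)\cong A(U_x\cup U)/A(U)$ is an ideal in $A/I$, which has real rank zero. So $\mathrm K_0(A(U_x)/A(V))\to\mathrm K_0(A(\{x\}))$ is onto. It remains to show that $\mathrm K_0(A(U_x))\to\mathrm K_0(A(U_x)/A(V))$ is onto, that is, that the exponential map
$$\partial:\mathrm K_0(A(U_x)/A(V))\to\mathrm K_1(A(V))$$
is zero. The inclusions map the extension $A(V)\to A(U_x)\to A(U_x)/A(V)$ to $I\to A\to A/I$. By naturality, $\partial$ followed by $\mathrm K_1(A(V))\to\mathrm K_1(I)$ factors through the exponential map $\mathrm K_0(A/I)\to\mathrm K_1(I)$, so it is zero. Moreover $\mathrm K_1(A(V))\to\mathrm K_1(I)$ is injective: $I$ has real rank zero, so $\mathrm K_0(I)\to\mathrm K_0(I/A(V))$ is onto, the exponential map $\mathrm K_0(I/A(V))\to\mathrm K_1(A(V))$ is zero, and exactness gives injectivity. So $\partial=0$.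

Thus (3) holds, and $A$ is a purely infinite Cuntz–Krieger algebra by Theorem A. $\square$
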